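# Flatness of naive local models with balanced ranks

## 1. Two theorems on the flatness of $M_I^{\rm naive}$

Throughout, $F_0$ is a complete discretely valued field with ring of integers ${\cal O}_{F_0}$ and perfect residue field of characteristic $p$. The extension $F/F_0$ is totally ramified and separable of degree $e$, with ring of integers ${\cal O}_F$ and uniformizer $\pi$. We fix an integer $d\ge 1$, a nonempty set $I\subset\{0,\dots,d-1\}$, and for each of the $e$ embeddings $\varphi:F\to F_0^{\rm sep}$ over $F_0$ an integer $r_\varphi$ with $0\le r_\varphi\le d$. From these data one builds a field $E$, a projective ${\cal O}_E$-scheme $M_I^{\rm naive}$ (the naive local model) and a closed subscheme $M_I^{\rm can}\subset M_I^{\rm naive}$ (the canonical local model). The definitions are in Section 2.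

**Theorem 1.** If $|r_\varphi-r_{\varphi'}|\le 1$ for all $\varphi,\varphi'$, then $M_I^{\rm naive}$ is flat over ${\cal O}_E$, i.e. $M_I^{\rm can}=M_I^{\rm naive}$.

**Theorem 2.** Let $(r_\varphi)$ be arbitrary with $0\le r_\varphi\le d$, and let $r=\sum_\varphi r_\varphi$.

(i) The geometric special fiber of $M_I^{\rm naive}$ is always reduced. As a scheme over an algebraic closure $\kappa$ of the residue field $k$ of ${\cal O}_E$ it depends only on $(\kappa,d,e,r,I)$.

(ii) $M_I^{\rm naive}$ is flat over ${\cal O}_E$ if and only if the $r_\varphi$ differ by at most one. Otherwise it is not even topologically flat.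

(iii) If the $r_\varphi$ differ by at most one, $M_I^{\rm naive}=M_I^{\rm can}$ is normal, with reduced special fiber equidimensional of dimension $\sum_\varphi r_\varphi(d-r_\varphi)$. For $I=\{0,\dots,d-1\}$, writing $r=qe+s$ with $0\le s<e$, the geometric special fiber has exactly $\binom dq$ irreducible components if $s=0$, and $d\binom{d-1}q$ if $s>0$.

The question answered by Theorem 1 is a problem whose source is G. Pappas, M. Rapoport, "Local models in the ramified case. II. Splitting models", arXiv:math/0205021 (2002): prove or disprove that $M_I^{\rm can}=M_I^{\rm naive}$ when the $r_\varphi$ differ by at most one.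

In plain words: $M_I^{\rm naive}$ parametrizes chains of subspaces on which a ramified field acts with prescribed eigenvalues. In the generic fiber the eigenvalues $\varphi(\pi)$ are distinct and their multiplicities $r_\varphi$ are visible. In the special fiber all of them become $0$, and only the total $r$ survives. So the special fiber could be too big, or carry nilpotents that do not come from the generic fiber. Theorem 1 says that neither happens if the multiplicities are as equal as possible.

## 2. Embeddings, lattice chains, and the two models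

**The reflex field.** Fix a separable closure $F_0^{\rm sep}$, let $\Phi$ be the set of the $e$ embeddings $\varphi$, and let $K\subset F_0^{\rm sep}$ be a finite extension of $F_0$ containing all $\varphi(F)$. The *reflex field* $E$ is the field of definition of the function $\varphi\mapsto r_\varphi$, i.e. the fixed field of all $\tau\in\mathrm{Gal}(F_0^{\rm sep}/F_0)$ with $r_{\tau\varphi}=r_\varphi$ for all $\varphi$. An automorphism that fixes $K$ fixes every $\varphi$, so $E\subset K$. For instance, if $e=2$ and $(r_{\varphi_1},r_{\varphi_2})=(1,1)$, then $E=F_0$; for $(2,0)$ one gets $E=\varphi_1(F)$. Let ${\cal O}_E$ be the ring of integers of $E$, $\varpi$ a uniformizer, $k$ the residue field, $\kappa$ an algebraic closure of $k$.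

**The lattice chain.** Let $V=F^d$ with standard basis $e_1,\dots,e_d$. For $0\le i\le d-1$ put
$$\Lambda_i={\cal O}_F\pi^{-1}e_1+\cdots+{\cal O}_F\pi^{-1}e_i+{\cal O}_Fe_{i+1}+\cdots+{\cal O}_Fe_d ,$$
and $\Lambda_{i+md}=\pi^{-m}\Lambda_i$ for $m\in\mathbb Z$. For $d=2$ this reads $\Lambda_0=\langle e_1,e_2\rangle\subset\Lambda_1=\langle\pi^{-1}e_1,e_2\rangle\subset\Lambda_2=\pi^{-1}\Lambda_0\subset\cdots$.

**Definition 1 (naive local model).** $M_I^{\rm naive}$ is the projective ${\cal O}_E$-scheme whose points over an ${\cal O}_E$-scheme $S$ are the families $({\cal F}_i)_{i\in I+d\mathbb Z}$ of ${\cal O}_F\otimes_{{\cal O}_{F_0}}{\cal O}_S$-submodules ${\cal F}_i\subset\Lambda_{i,S}=\Lambda_i\otimes_{{\cal O}_{F_0}}{\cal O}_S$ such that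

* (a) each ${\cal F}_i$ is, locally on $S$, an ${\cal O}_S$-direct summand of $\Lambda_{i,S}$ of rank $r=\sum_\varphi r_\varphi$;
* (b) for $i<j$ the map $\Lambda_{i,S}\to\Lambda_{j,S}$ induced by inclusion carries ${\cal F}_i$ into ${\cal F}_j$, and the isomorphism $\pi:\Lambda_{i+d,S}\to\Lambda_{i,S}$ identifies ${\cal F}_{i+d}$ with ${\cal F}_i$;
* (c) for every $a\in{\cal O}_F$ and every $i$, $\det_{{\cal O}_S}(T-a\mid{\cal F}_i)=\prod_\varphi(T-\varphi(a))^{r_\varphi}$ in ${\cal O}_S[T]$.

**Definition 2 (canonical local model).** $M_I^{\rm can}$ is the scheme-theoretic closure of the generic fiber $M_I^{\rm naive}\otimes_{{\cal O}_E}E$ in $M_I^{\rm naive}$. Its ideal sheaf consists of the local sections killed by a power of $\varpi$, so it is flat over ${\cal O}_E$, and $M_I^{\rm naive}$ is flat if and only if it equals $M_I^{\rm can}$. We call $M_I^{\rm naive}$ *topologically flat* if its generic fiber is dense.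

Two affine toy examples show the two ways flatness can fail. In $\mathrm{Spec}\,{\cal O}_E[x]/(\varpi x)$ the closure of the generic fiber is $\{x=0\}$: the special fiber has too many points. In $\mathrm{Spec}\,{\cal O}_E[x]/(\varpi x,x^2)$ the closure is again $\{x=0\}$, the points agree, but the special fiber carries a nilpotent: this scheme is topologically flat and not flat.

A remark used constantly: if $S$ is flat over ${\cal O}_E$, then a morphism $S\to M_I^{\rm naive}$ that maps the generic fiber of $S$ into $M_I^{\rm can}$ maps all of $S$ into $M_I^{\rm can}$. Indeed the pulled back equations of $M_I^{\rm can}$ vanish on $S\otimes E$, and ${\cal O}_S$ has no $\varpi$-torsion.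

**Condition (c) needs only one element.** Let $Q(X)=\prod_\varphi(X-\varphi(\pi))$ be the Eisenstein polynomial of $\pi$, so ${\cal O}_F={\cal O}_{F_0}[X]/Q$, and put $P(T)=\prod_\varphi(T-\varphi(\pi))^{r_\varphi}\in{\cal O}_E[T]$. We write $\chi$ for characteristic polynomials.

**Lemma 1.** Condition (c) is equivalent to $\chi(\pi\mid{\cal F}_i)=P(T)$ for all $i$.

*Proof.* Let $A$ be a square matrix over a ring $R$, $g\in R[X]$, and let $C$ be the companion matrix of $\chi_A$. Then $\det g(A)=\det g(C)$: this is a polynomial identity with integer coefficients in the entries of $A$ and the coefficients of $g$, and over an algebraically closed field both sides equal $\prod_ig(\lambda_i)$ over the eigenvalues $\lambda_i$ of $A$, by triangularization. Now write $a=f(\pi)$ with $f\in{\cal O}_{F_0}[X]$ and apply this over $R[T]$ to $g=T-f(X)$. If $\chi(\pi\mid{\cal F}_i)=P$, then $\det(T-a\mid{\cal F}_i)$ is the image of $\det(T-f(C_P))\in{\cal O}_E[T]$, where $C_P$ is the companion matrix of $P$. Over $K$ this polynomial is $\prod_\varphi(T-f(\varphi(\pi)))^{r_\varphi}=\prod_\varphi(T-\varphi(a))^{r_\varphi}$.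 $\square$

Since all $\varphi(\pi)$ lie in the maximal ideal of ${\cal O}_K$, we have $P\equiv T^r$ in $k[T]$ and $Q\equiv X^e$. Hence ${\cal O}_F\otimes_{{\cal O}_{F_0}}\kappa=\kappa[t]/t^e$ with $\pi\mapsto t$, and over $\kappa$ condition (c) becomes $\chi(t\mid{\cal F}_i)=T^r$.

## 3. Rank one, $e=1$, and two-by-two matrices

**Case $d=1$.** Here $r_\varphi\in\{0,1\}$, so the hypothesis of Theorem 1 holds, and $I=\{0\}$. A point over $R$ is an ideal ${\cal F}\subset R[X]/Q$ that is a direct summand of rank $r$. The quotient is projective of rank $e-r$ over $R$ and generated by $1$ over $R[X]$. Let $g$ be the characteristic polynomial of $X$ on it. By Cayley–Hamilton $g$ kills the quotient, so $R[X]/g$ surjects onto it; both are projective of rank $e-r$, so this is an isomorphism. Thus ${\cal F}=(g)/(Q)$ with $Q=gh$, ${\cal F}\cong R[X]/h$, and (c) says $h=P$. Conversely $P$ divides $Q$ in ${\cal O}_E[X]$. So there is exactly one point over every $R$: $M^{\rm naive}_I=\mathrm{Spec}\,{\cal O}_E$, which is flat.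

**Case $e=1$, $d=2$, $I=\{0,1\}$, $r=1$.** Here $F=F_0$, $E=F_0$, and (c) is automatic. In the bases $(e_1,e_2)$ of $\Lambda_0$ and $(\pi^{-1}e_1,e_2)$ of $\Lambda_1$, the transition maps $\Lambda_0\to\Lambda_1$ and $\Lambda_1\to\Lambda_2\cong\Lambda_0$ are $\mathrm{diag}(\pi,1)$ and $\mathrm{diag}(1,\pi)$. On the open chart ${\cal F}_0=\langle(1,x)\rangle$, ${\cal F}_1=\langle(y,1)\rangle$, the conditions are $(\pi,x)\in\langle(y,1)\rangle$ and $(y,\pi)\in\langle(1,x)\rangle$, and each says $xy=\pi$. So the chart is $\mathrm{Spec}\,{\cal O}_{F_0}[x,y]/(xy-\pi)$: it is flat, with reduced special fiber $xy=0$.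

**Case $e=2$, $d=2$, $I=\{0\}$, $r=2$.** Put $\alpha=\varphi_1(\pi)$, $\beta=\varphi_2(\pi)$, $u=\alpha+\beta$, $w=\alpha\beta$, so $Q=X^2-uX+w$. Look at the open chart where ${\cal F}\subset(R[X]/Q)^2$ projects isomorphically to $XR^2$, i.e. ${\cal F}=\{Xv+Av:v\in R^2\}$ with $A\in\mathrm{Mat}_2(R)$. Then
$$X(Xv+Av)=X(u+A)v-wv ,$$
which lies in ${\cal F}$ if and only if $A(u+A)v=-wv$. With $N=A+u$, the matrix of $X$ on ${\cal F}\cong R^2$ is $N$, and stability reads $Q(N)=N^2-uN+w=0$. So the chart is
$$\{N\in\mathrm{Mat}_2:\ Q(N)=0,\ \chi_N=P\}.$$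

*Ranks $(1,1)$.* Here $P=Q$, and by Cayley–Hamilton $Q(N)=0$ is automatic. The chart is $\mathrm{tr}\,N=u$, $\det N=w$: writing $N=\begin{pmatrix}a&b\\c&u-a\end{pmatrix}$ it is the hypersurface $a(u-a)-bc=w$ in $\mathbb A^3$. Its reduction $a^2+bc=0$ is reduced, and the chart is flat.

*Ranks $(2,0)$.* Here $P=(T-\alpha)^2$, so $N^2-2\alpha N+\alpha^2=0$. Subtracting this from $Q(N)=0$ gives $(\alpha-\beta)(N-\alpha)=0$. In the generic fiber $N=\alpha$: one point. In the special fiber the conditions are $\mathrm{tr}\,N=\det N=0$, the same two-dimensional cone $a^2+bc=0$ as for $(1,1)$. So the chart is not flat, and $M^{\rm can}$ is the section $N=\alpha$ there.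

The last two computations already show the mechanism of Theorem 2(ii): the special fiber sees only $r$, while the generic fiber has dimension $\sum_\varphi r_\varphi(d-r_\varphi)$, which is $2$ for $(1,1)$ and $0$ for $(2,0)$.

## 4. Flatness as reducedness plus density, and two places where direct arguments stop

Put $X_I=M_I^{\rm naive}\otimes_{{\cal O}_E}\kappa$.

**Lemma 2.** If $X_I$ is reduced and $M_I^{\rm can}(\kappa)=X_I(\kappa)$, then $M_I^{\rm naive}=M_I^{\rm can}$.

*Proof.* The scheme $M_I^{\rm can}\otimes\kappa$ is a closed subscheme of the reduced scheme $X_I$ with the same points, so $M_I^{\rm can}\otimes\kappa=X_I$. Since $\kappa/k$ is faithfully flat, $M_I^{\rm can}\otimes k=M_I^{\rm naive}\otimes k$. Let ${\cal J}$ be the ideal of $M_I^{\rm can}$ in $M_I^{\rm naive}$. It is coherent and vanishes on the generic fiber, so it is killed by a power of $\varpi$. As ${\cal O}_{M^{\rm can}}$ is flat over ${\cal O}_E$, the sequence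
$$0\to{\cal J}/\varpi{\cal J}\to{\cal O}_{M^{\rm naive}}/\varpi\to{\cal O}_{M^{\rm can}}/\varpi\to0$$
is exact, and its last map is an isomorphism. So ${\cal J}=\varpi{\cal J}=\varpi^2{\cal J}=\dots=0$. $\square$

So there are two tasks.

**Reducedness.** The natural attempt is to trivialize ${\cal F}$ and write equations. For $I=\{0\}$ one is led to matrices $A\in\mathrm{Mat}_r$ (the action of $t$ on ${\cal F}$) with
$$\chi_A=T^r\quad\text{and}\quad A^e=0 .$$
The first condition alone is harmless: it defines the nilpotent cone by $r$ equations of the expected codimension, and we shall see in Lemma 3 that this scheme is reduced. But $A^e=0$ destroys the argument. It adds $r^2$ equations, and the result is not a complete intersection in this presentation: for $r=3$, $e=2$ there are $12$ equations in $\mathbb A^9$, and the solution set is the closure of the orbit of Jordan type $(2,1)$, of dimension $9-(2^2+1^2)=4$. Nor is $\{A^e=0\}$ reduced by itself: for $2\times2$ matrices with $A^2=0$ the trace vanishes at all $\kappa$-points, but it is a linear form while the ideal is generated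 in degree $2$. Finally, larger $I$ means intersecting more such conditions, and an intersection of reduced schemes need not be reduced: $\{z=y^2\}\cap\{z=0\}$ is $\{z=0,\ y^2=0\}$.

The way out has two parts. First, regard ${\cal F}_i$ as a lattice $L_i$ with $t^e\Lambda_i\subset L_i\subset\Lambda_i$ and impose the two inclusions *separately*. Each of them, with the characteristic polynomial condition attached, is modelled on a full nilpotent cone, without the equation $A^e=0$. Second, the intersection takes place in an affine flag variety, where Frobenius splitting guarantees that the intersections we need are reduced. This is carried out in Sections 5–7.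

**Density.** The natural attempt is to lift points of the special fiber to ${\cal O}_K$. The simplest lifts are diagonal: ${\cal F}_i=\bigoplus_m{\cal F}_{i,m}$ with ${\cal F}_{i,m}=J_m^{(i)}\pi^{\omega_i(m)}e_m$, where $\pi^{\omega_i(m)}e_m$ are the basis vectors of $\Lambda_i$ and $J_m^{(i)}\subset{\cal O}_K[X]/Q$ is an ideal and a direct summand. Over $K$ all ${\cal F}_i$ coincide in $V\otimes K$ (the maps ${\cal F}_i\to{\cal F}_j$ become injections of subspaces of equal rank), and $\pi$ acts invertibly. So $J^{(i)}_m\otimes K$ is independent of $i$, and hence so is $J_m^{(i)}=(J_m^{(i)}\otimes K)\cap{\cal O}_K[X]/Q$. Diagonal lifts therefore reach only those diagonal points of the special fiber that "look the same for all $i$".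

This really misses points. In the chart $xy=\pi$ of Section 3, the origin is ${\cal F}_0=\langle e_1\rangle$, ${\cal F}_1=\langle e_2\rangle$, which is diagonal but depends on $i$. No ${\cal O}_{F_0}$-point specializes to it, since $x,y\in(\pi)$ would give $xy\in(\pi^2)$. The remedy is to move instead *inside the special fiber*. The line $y=0$ passes through the origin, and all its other points are obtained by a group action from the diagonal point ${\cal F}_0={\cal F}_1=\langle e_2\rangle$ (in the special fiber), which does lift. Section 8 shows that this always works, using an Iwahori group and moves in two coordinates; Section 9 supplies the lifts and the group action.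

## 5. The special fiber inside an affine flag variety

We assume from here on that $p=\mathrm{char}\,\kappa$ is a prime; the remark at the end of Section 7 covers residue characteristic $0$, and the prime $p$ matters nowhere else. "Full" means $I=\{0,\dots,d-1\}$.

**Lattices.** For a $\kappa$-algebra $R$, a *lattice* in $R((t))^d$ is an $R[[t]]$-submodule $L$ with $t^NR[[t]]^d\subset L\subset t^{-N}R[[t]]^d$ for some $N$ and $t^{-N}R[[t]]^d/L$ locally free (of finite rank) over $R$. If $L\subset L'$ are lattices, then $L'/L$ is locally free, being the kernel of the surjection $t^{-N}R[[t]]^d/L\to t^{-N}R[[t]]^d/L'$ onto a projective module. Example: for $d=1$ and $R=\kappa[\varepsilon]/\varepsilon^2$, $L=(t-\varepsilon)R[[t]]$ is a lattice, since $(t-\varepsilon)(t+\varepsilon)=t^2$ and $R[[t]]/L\cong R$ with $t$ acting as $\varepsilon$. It is an infinitesimal deformation of $t\kappa[[t]]$; note that $\chi(t\mid R[[t]]/L)=T-\varepsilon\neq T$.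

**The standard chain.** Let $\epsilon_1,\dots,\epsilon_d$ be the standard basis of $\mathbb Z^d$, with indices read modulo $d$. For $0\le i<d$ let $\omega_i(m)=-1$ if $m\le i$ and $\omega_i(m)=0$ if $m>i$, and put $\omega_{i+d}=\omega_i-(1,\dots,1)$. Then $\omega_i-\omega_{i-1}=-\epsilon_i$ for all $i\in\mathbb Z$. Let
$$\Lambda_i^\sharp=\bigoplus_mt^{\omega_i(m)}\kappa[[t]]e_m .$$
In the bases $\pi^{\omega_i(m)}e_m$, resp. $t^{\omega_i(m)}e_m$, one sees $\Lambda_i\otimes_{{\cal O}_{F_0}}\kappa=\Lambda_i^\sharp/t^e\Lambda_i^\sharp$, compatibly with transition maps and periodicity. Write $\Lambda_{i,R}^\sharp$ for the same lattice over $R$, and $\Lambda^\sharp$ for the chain $(\Lambda^\sharp_i)$.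

**The ind-scheme $\mathrm{Fl}_I$.** Let $\mathrm{Fl}_I(R)$ be the set of chains $(L_i)_{i\in I+d\mathbb Z}$ of lattices with $L_{i+d}=t^{-1}L_i$ and, for $i<j\le i+d$, $L_i\subset L_j$ with quotient of rank $j-i$. Put $\mathrm{Fl}=\mathrm{Fl}_{\{0,\dots,d-1\}}$. For fixed $N$, lattices between $t^{N}R[[t]]^d$ and $t^{-N}R[[t]]^d$ correspond to $t$-stable locally direct summands of $t^{-N}R[[t]]^d/t^NR[[t]]^d$, a closed condition in a Grassmannian. The condition $L_i\subset L_j$ says that a map of locally free modules vanishes, so it is closed; rank conditions are open and closed. So $\mathrm{Fl}_I$ is an increasing union of projective schemes along closed immersions. The *degree* of a chain is the virtual rank of $\Lambda_i^\sharp/L_i$, which is independent of $i$; $\mathrm{Fl}_I$ is the disjoint union of the open and closed parts of given degree. For $d=1$, $\mathrm{Fl}(\kappa)=\{t^n\kappa[[t]]\}$ has one point in each degree, but by the example above $\mathrm{Fl}$ is not reduced.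

**The Iwahori group.** Let $B\subset GL_d(\kappa[[t]])$ be the stabilizer of all $\Lambda_i^\sharp$. The condition on $g=(g_{ml})$ is that the valuation of $g_{ml}$ is at least $\omega_i(m)-\omega_i(l)$ for all $i$; the maximum of this difference over $i$ is $1$ if $m>l$ and $0$ otherwise. So $B$ consists of the $g\in GL_d(\kappa[[t]])$ with $g_{ml}\in t\kappa[[t]]$ for $m>l$. It acts on each of the projective schemes above through a connected algebraic quotient. A *monomial chain* is a chain of the form $L_i=\bigoplus_mt^{x_i(m)}\kappa[[t]]e_m$. A *Schubert variety* is the closure of a $B$-orbit in $\mathrm{Fl}(\kappa)$, with reduced structure. Example for $d=2$: the chains with $L_1=\Lambda_1^\sharp$ and $\Lambda_{-1}^\sharp\subset L_0\subset\Lambda_1^\sharp$ form a Schubert variety isomorphic to $\mathbb P^1$.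

**The special fiber.** Sending ${\cal F}_i$ to its preimage $L_i\subset\Lambda_{i,R}^\sharp$ identifies $X_I(R)$ with the set of $(L_i)\in\mathrm{Fl}_I(R)$ such that for all $i\in I+d\mathbb Z$
$$t^e\Lambda^\sharp_{i,R}\subset L_i\subset\Lambda^\sharp_{i,R},\qquad \mathrm{rk}(L_i/t^e\Lambda^\sharp_{i,R})=r,\qquad\chi(t\mid L_i/t^e\Lambda^\sharp_{i,R})=T^r. \tag{1}$$
Indeed, that the transition map carries ${\cal F}_i$ into ${\cal F}_j$ means $L_i\subset L_j$; the identification of ${\cal F}_{i+d}$ with ${\cal F}_i$ means $L_{i+d}=t^{-1}L_i$; the quotient $L_j/L_i$ is locally free, and its rank is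
$$\mathrm{rk}(L_j/t^e\Lambda_j^\sharp)+\mathrm{rk}(t^e\Lambda_j^\sharp/t^e\Lambda_i^\sharp)-\mathrm{rk}(L_i/t^e\Lambda_i^\sharp)=j-i .$$
In particular $X_I$ depends only on $(\kappa,d,e,r,I)$.

## 6. Two nilpotent-cone conditions, imposed one at a time

For $0\le i<d$ define closed subfunctors of $\mathrm{Fl}$:
$$Y_i=\{L_\bullet:\ L_i\subset\Lambda_i^\sharp,\ \mathrm{rk}(\Lambda_i^\sharp/L_i)=de-r,\ \chi(t\mid\Lambda_i^\sharp/L_i)=T^{de-r}\},$$
$$Z_i=\{L_\bullet:\ t^e\Lambda_i^\sharp\subset L_i,\ \mathrm{rk}(L_i/t^e\Lambda_i^\sharp)=r,\ \chi(t\mid L_i/t^e\Lambda_i^\sharp)=T^r\}.$$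
In $Y_i$ we have forgotten $t^e\Lambda_i^\sharp\subset L_i$; in $Z_i$ we have forgotten $L_i\subset\Lambda_i^\sharp$. By Cayley–Hamilton, $t^{de-r}\Lambda_i^\sharp\subset L_i$ on $Y_i$ and $L_i\subset t^{e-r}\Lambda_i^\sharp$ on $Z_i$. All other $L_j$ lie between multiples $t^{\pm a}L_i$ with bounded $a$. So $Y_i$ and $Z_i$ are projective schemes. They are $B$-stable and lie in the degree $de-r$ part of $\mathrm{Fl}$.

Let $\rho:\mathrm{Fl}\to\mathrm{Fl}_I$ be the projection. For consecutive $i'<i$ in $I+d\mathbb Z$ we have $i-i'\le d$, so $L_i\subset t^{-1}L_{i'}$ and $t$ kills $L_i/L_{i'}$. Hence the missing $L_j$ amount to full flags in the vector bundles $L_i/L_{i'}$, with no further condition. So $\rho$ is a bundle of products of finite flag varieties; it is smooth and surjective. We claim that, as schemes,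
$$\rho^{-1}(X_I)=\bigcap_{i\in I}(Y_i\cap Z_i). \tag{2}$$
The inclusion "$\supset$" is clear from (1). For "$\subset$", let $L_\bullet$ satisfy (1). The exact sequence $0\to L_i/t^e\Lambda_i^\sharp\to\Lambda_i^\sharp/t^e\Lambda_i^\sharp\to\Lambda_i^\sharp/L_i\to0$ gives $\mathrm{rk}(\Lambda_i^\sharp/L_i)=de-r$ and $\chi(t\mid\Lambda_i^\sharp/L_i)\cdot T^r=T^{de}$. Since $T^r$ is a non-zero-divisor in $R[T]$, $\chi(t\mid\Lambda_i^\sharp/L_i)=T^{de-r}$.

**Lemma 3.** For $s\ge0$ the scheme $N_s=\{A\in\mathrm{Mat}_s:\chi_A=T^s\}$ over $\kappa$ is reduced.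

*Proof.* It is defined by $s$ equations in $\mathbb A^{s^2}$, so all its components have dimension $\ge s^2-s$. Its $\kappa$-points form finitely many nilpotent orbits. Let $\lambda$ be a Jordan type and $\lambda'$ the conjugate partition. The centralizer in $\mathrm{Mat}_s$ is the linear space of endomorphisms of the $\kappa[t]$-module $\bigoplus_i\kappa[t]/t^{\lambda_i}$, of dimension $\sum_{i,j}\min(\lambda_i,\lambda_j)=\sum_j(\lambda'_j)^2$ in every characteristic. The stabilizer in $GL_s$ is open in it, so the orbit has dimension $s^2-\sum_j(\lambda_j')^2$. This is $\le s^2-\sum_j\lambda'_j=s^2-s$, with equality only if all nonzero $\lambda'_j$ equal $1$, i.e. for the regular orbit (one Jordan block). So $N_s$ is the closure of the regular orbit, and it is a complete intersection, hence Cohen–Macaulay without embedded components. The map $A\mapsto\chi_A$ has a section given by companion matrices, so its differential is surjective at the companion matrix of $T^s$, which is regular nilpotent. Hence $N_s$ is smooth there. A scheme without embedded components that is generically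 reduced is reduced. $\square$

For $s=2$ this is the cone $\mathrm{tr}=\det=0$, i.e. $a^2+bc=0$, that we met in Section 3.

**Lemma 4.** $Y_i$ and $Z_i$ are reduced.

*Proof.* The map $L_\bullet\mapsto L_i$ is the projection $\rho$ for the one-element set $\{i\}$, hence smooth. A scheme smooth over a reduced scheme is reduced, so it suffices to treat the analogous schemes $Y,Z$ of single lattices $L$, with $\Lambda=\Lambda_i^\sharp\cong\kappa[[t]]^d$.

*The scheme $Y$.* Put $s=de-r$. A pair ($L$, basis of $\Lambda_R/L$) gives a matrix $A\in N_s(R)$, the action of $t$, and vectors $w_1,\dots,w_d\in R^s$, the images of the basis of $\Lambda$, such that the $A^jw_m$ with $0\le j<s$ generate $R^s$ (recall $A^s=0$). Conversely, given such $(A,w_\bullet)$, let $L$ be the kernel of the surjection $R[[t]]^d\to R^s$ of $R[[t]]$-modules sending the $m$-th basis vector to $w_m$. It contains $t^sR[[t]]^d$ and has free quotient, so it is a lattice. The generation condition is open. So a $GL_s$-torsor over $Y$ is an open subscheme of $N_s\times\mathbb A^{sd}$, hence reduced by Lemma 3. As the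 torsor is faithfully flat over $Y$, $Y$ is reduced.

*The scheme $Z$.* After scaling by $t^{-e}$ we have $\Lambda_R\subset L$, and $L/\Lambda_R$ is an $R[t]$-submodule of $(R((t))/R[[t]])^d$. Let $A\in N_r(R)$, so $A^r=0$. The $R[t]$-linear maps from $R^r$ (with $t$ acting as $A$) to $R((t))/R[[t]]$ are exactly
$$w\mapsto\sum_{j\ge0}\ell(A^jw)\,t^{-j-1},\qquad\ell\in(R^r)^\vee:$$
if $w\mapsto\sum_ja_j(w)t^{-j-1}$ is linear over $R[t]$, comparing coefficients gives $a_{j+1}(w)=a_j(Aw)$, so $\ell=a_0$ determines everything, and the sum is finite since $A^r=0$. By Cayley–Hamilton $L\subset t^{-r}\Lambda_R$, and $L$ is a lattice if and only if $t^{-r}\Lambda_R/L$ is locally free. So pairs ($L$, basis of $L/\Lambda_R$) correspond to $A\in N_r(R)$ and $(\ell_1,\dots,\ell_d)$ such that the $R$-map $R^r\to(t^{-r}R[[t]]/R[[t]])^d\cong R^{rd}$ with components $\ell_mA^j$, $0\le j<r$, is split injective. Dually: the $\ell_mA^j$ generate $(R^r)^\vee$. This is an open condition. So a $GL_r$-torsor over $Z$ is open in $N_r\times\mathbb A^{rd}$, and $Z$ is reduced. $\square$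

## 7. Frobenius splitting of affine Schubert varieties

The remaining point for reducedness is that the intersection in (2) is reduced. We recall the facts that are used.

**Fact A (normality).** Schubert varieties in the affine flag variety $LSL_d/B_{SL}$ of $SL_d$ over $\kappa$, where $B_{SL}=B\cap SL_d$, are normal. (Faltings, *Algebraic loop groups and moduli spaces of bundles*, J. Eur. Math. Soc. 5 (2003), Thm. 8; Pappas–Rapoport, *Twisted loop groups and their affine flag varieties*, Adv. Math. 219 (2008), Thm. 8.4.)

We use that $LSL_d/B_{SL}$ is the closed sub-ind-scheme of $\mathrm{Fl}$ given by $\bigwedge^dL_0=R[[t]]$. To see this, let $L_\bullet$ be a chain over $R$. Zariski-locally on $R$ choose a basis of $t^{-1}L_0/L_0$ adapted to the flag of the $L_j/L_0$, and lift it to $t^{-1}L_0$. Since $L_0$ is $t$-adically complete, the lifts generate $t^{-1}L_0$ over $R[[t]]$; they are independent, since a relation has all coefficients divisible by $t$, can be divided by $t$, and so on. Hence $L_\bullet=g\Lambda^\sharp$ with $g\in GL_d(R((t)))$. If $\bigwedge^dL_0=R[[t]]$,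 then $\det g\in R[[t]]^\times$, and we can correct $g$ on the right by $\mathrm{diag}(u,1,\dots,1)$, $u\in R[[t]]^\times$, which fixes $\Lambda^\sharp$, to get determinant $1$.

**Fact B (Iwahori BN-pair).** $GL_d(\kappa((t)))=\bigsqcup BwB$ with $w\in\mathbb Z^d\rtimes S_d$, so every $B$-orbit in $\mathrm{Fl}(\kappa)$ contains exactly one monomial chain. For $d\ge2$ the $B$-orbits in degree $0$ are indexed by the affine Weyl (Coxeter) group $W$ with generators $s_i$, $i\in\mathbb Z/d$. Orbit closures are given by the Bruhat order, which has the subword property ($v\le w$ if and only if some reduced word of $v$ is a subword of a given reduced word of $w$) and is directed. Bott–Samelson maps for reduced words are birational onto their Schubert varieties. (For $d=2$, $W$ is the infinite dihedral group.)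

**Fact C (splittings; Brion–Kumar, *Frobenius Splitting Methods in Geometry and Representation Theory*, §§1.1–1.3).** A *splitting* of a $\kappa$-scheme $X$ is an additive map $\theta:{\cal O}_X\to{\cal O}_X$ with $\theta(a^pb)=a\theta(b)$ and $\theta(1)=1$. A closed subscheme with ideal ${\mathfrak a}$ is *compatibly split* if $\theta({\mathfrak a})\subset{\mathfrak a}$. Compatibly split closed subschemes are reduced (if $a^p\in{\mathfrak a}$, then $a=\theta(a^p)\in{\mathfrak a}$) and are stable under finite unions and scheme-theoretic intersections ($\theta$ preserves ${\mathfrak a}_1\cap{\mathfrak a}_2$ and ${\mathfrak a}_1+{\mathfrak a}_2$). If $f:X\to X'$ is proper with $f_*{\cal O}_X={\cal O}_{X'}$, a splitting of $X$ pushes forward to $X'$, and the image (with reduced structure) of a compatibly split closed subscheme is compatibly split: the ideal of the image is the push-forward of the ideal.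

Example: on $\mathbb A^1=\mathrm{Spec}\,\kappa[y]$ the $p^{-1}$-linear map with $y^n\mapsto y^{n/p}$ if $p\mid n$ and $y^n\mapsto0$ otherwise is a splitting compatible with $\{y=0\}$. On the other hand, no splitting of $\mathbb A^2$ is compatible with both $\{z=y^2\}$ and $\{z=0\}$, since their intersection is not reduced. So compatibility is exactly what excludes the tangency of Section 4.

**Fact D (ibid., §1.3).** Let $D$ be smooth, projective, irreducible of dimension $\nu$ over $\kappa$, and let $\tau\in H^0(D,\omega_D^{-1})$ have divisor $D_1+\dots+D_\nu+G$, with $G\ge0$ and $D_j$ distinct prime divisors such that $D$ has local coordinates $y_1,\dots,y_\nu$ at some point $x\notin G$ with $D_j=\{y_j=0\}$ near $x$. Then a scalar multiple of $\tau^{p-1}$ is a splitting of $D$ compatible with all $D_j$.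

*Proof.* Let $\mathrm{Fr}$ be the Frobenius of $D$. Recall that ${\cal H}om(\mathrm{Fr}_*{\cal O}_D,{\cal O}_D)=\mathrm{Fr}_*\omega_D^{1-p}$, and that in local coordinates $f\,(dy)^{1-p}$ acts by $a\mapsto\mathrm{Tr}(fa)$. Here $\mathrm{Tr}$ is $p^{-1}$-linear with $\mathrm{Tr}(y^\alpha)=y^{(\alpha+1)/p-1}$ if all $\alpha_j\equiv-1$ mod $p$, and $\mathrm{Tr}(y^\alpha)=0$ otherwise. Near $x$ write $\tau=y_1\cdots y_\nu\,u\,(dy)^{-1}$ with $u(x)\ne0$. The value of $\tau^{p-1}$ on $1$ is a global function, hence constant. At $x$ it is
$$\mathrm{Tr}\bigl((y_1\cdots y_\nu)^{p-1}u^{p-1}\bigr)(x)=(u(x)^{p-1})^{1/p}\ne0,$$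
because in the power series of $u^{p-1}$ only the constant term contributes to the constant term of the result. So a scalar multiple of $\tau^{p-1}$ is a splitting. Near $x$ it maps $y_ja$ to a multiple of $\mathrm{Tr}(y_j^p\cdots)=y_j\mathrm{Tr}(\cdots)\in(y_j)$. So the map from the ideal sheaf of $D_j$ to ${\cal O}_{D_j}$ induced by the splitting vanishes near $x$. As $D_j$ is integral and contains $x$, it vanishes everywhere. $\square$

**Proposition 1.** Let $S_1,\dots,S_n$ be reduced, $B$-stable closed subschemes of finite type of the degree $\delta$ part of $\mathrm{Fl}$. Then the scheme-theoretic intersection $S_1\cap\dots\cap S_n$ is reduced.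

*Proof.* If $d=1$, the degree $\delta$ part has exactly one $\kappa$-point, so each $S_j$ is empty or that reduced point, and the claim is clear. Let $d\ge2$.

**Step 1: reduction to one Schubert variety.** This step replaces the $S_j$ by unions of Schubert varieties inside a single normal one. Each $S_j$ is of finite type, so it contains finitely many monomial chains; by Fact B it is a finite union of Schubert varieties. The index shift $(L_i)\mapsto(L_{i+\delta})$ is a $B$-equivariant automorphism of $\mathrm{Fl}$ mapping degree $\delta$ to degree $0$, so we may take $\delta=0$. Monomial chains of degree $0$ satisfy $\bigwedge^dL_0=\kappa[[t]]$. Since $B=B_{SL}\cdot\{\mathrm{diag}(u,1,\dots,1):u\in\kappa[[t]]^\times\}$ and these diagonal matrices fix monomial chains, the $B$-orbits in degree $0$ are the $B_{SL}$-orbits of monomial chains. So our Schubert varieties are those of $LSL_d/B_{SL}\subset\mathrm{Fl}$, and they are normal by Fact A. By directedness all $S_j$ lie in one Schubert variety $S_w$, as closed subschemes, since they are reduced. By Fact C it suffices to find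 a splitting of $S_w$ compatible with all Schubert varieties $S_v\subset S_w$: then all $S_j$ are compatibly split as finite unions, and so is their intersection.

**Step 2: the Bott–Samelson variety.** This step resolves $S_w$ by a tower of $\mathbb P^1$-bundles. Let $(i_1,\dots,i_\nu)$ be a reduced word of $w$. Let $D$ be the variety of sequences $(L^0=\Lambda^\sharp,L^1,\dots,L^\nu)$ of chains such that $L^j$ and $L^{j-1}$ agree at all indices $\not\equiv i_j$ mod $d$, and let $D^{(j)}$ be the variety of truncated sequences $(L^0,\dots,L^j)$. Given $L^{j-1}$, the choice of $L^j$ is the choice of a line in the rank $2$ bundle $L^{j-1}_{i_j+1}/L^{j-1}_{i_j-1}$; stability under $t$ is automatic, since $tL_{i+1}=L_{i+1-d}\subset L_{i-1}$ as $d\ge2$. So $D^{(j)}\to D^{(j-1)}$ is a $\mathbb P^1$-bundle with the section $\{L^j=L^{j-1}\}$, and $D$ is smooth, projective and irreducible of dimension $\nu$. Let $D_j=\{L^j=L^{j-1}\}\subset D$, the preimage of this section under $D\to D^{(j)}$; it is a prime divisor. Near its section, $D^{(j)}$ is locally $D^{(j-1)}\times\mathbb A^1$ with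 the section given by the vanishing of the coordinate. Inductively we obtain local coordinates $y_1,\dots,y_\nu$ of $D$ at $x=(\Lambda^\sharp,\dots,\Lambda^\sharp)$ with $D_j=\{y_j=0\}$ near $x$. Put $\partial D=\sum_jD_j$. The map $f:D\to S_w$, $(L^j)\mapsto L^\nu$, is birational by Fact B.

**Step 3: line bundles.** This step produces the positive part of the anticanonical bundle. For $0\le i<d$ let ${\cal L}_i=\det(t^{-M}\Lambda_i^\sharp/L_i)$ with $M\gg0$, a line bundle on $S_w$. It is generated by global sections, because $t^{-M}\Lambda_i^\sharp/L_i$ is a quotient of a trivial vector bundle. Consider a fiber $\{L_j:L_{j-1}\subset L_j\subset L_{j+1}\}\cong\mathbb P^1$ of the map forgetting the indices $\equiv j$. If $j\equiv i$, then $L_{i-1}$ is constant on it and $L_i/L_{i-1}$ is the tautological subbundle ${\cal O}(-1)$, so ${\cal L}_i$ has degree $1$. If $j\not\equiv i$, then $L_i$ is constant and ${\cal L}_i$ has degree $0$. Put ${\cal L}=\bigotimes_i{\cal L}_i$, which has degree $1$ on all these fibers.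

**Step 4: the anticanonical bundle.** We claim $\omega_D^{-1}\cong{\cal O}(\partial D)\otimes f^*{\cal L}$, by induction on $\nu$; the case $\nu=0$ is trivial. Let $\mathrm{pr}:D\to D'=D^{(\nu-1)}$, and let $f':D'\to S_w$ be $(L^j)\mapsto L^{\nu-1}$, the restriction of $f$ to $D_\nu\cong D'$. Both ${\cal O}(D_\nu)$ and $f^*{\cal L}$ have degree $1$ on the fibers of $\mathrm{pr}$, and $\omega_{D/D'}^{-1}$ has degree $2$. So $\omega_{D/D'}^{-1}\cong{\cal O}(D_\nu)\otimes f^*{\cal L}\otimes\mathrm{pr}^*{\cal M}$ for a line bundle ${\cal M}$ on $D'$. Restrict to $D_\nu$: there $\omega_{D/D'}^{-1}$ is the normal bundle ${\cal O}(D_\nu)|_{D_\nu}$ of the section, so ${\cal M}\cong f'^*{\cal L}^{-1}$. Hence, by induction applied to $D'$,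
$$\omega_D^{-1}\cong\mathrm{pr}^*\omega_{D'}^{-1}\otimes{\cal O}(D_\nu)\otimes f^*{\cal L}\otimes\mathrm{pr}^*f'^*{\cal L}^{-1}\cong{\cal O}(\partial D)\otimes f^*{\cal L}.$$

**Step 5: the splitting.** This step applies Fact D and descends to $S_w$. Choose a section of ${\cal L}$ on $S_w$ not vanishing at $\Lambda^\sharp=f(x)$. Its pullback times the canonical section of ${\cal O}(\partial D)$ is a section of $\omega_D^{-1}$ with divisor $\partial D+G$, $G\ge0$, $x\notin G$. By Fact D, $D$ has a splitting compatible with all $D_j$, hence by Fact C with all $D_J=\bigcap_{j\notin J}D_j$, $J\subset\{1,\dots,\nu\}$. Since $S_w$ is normal and $f$ is proper and birational, $f_*{\cal O}_D={\cal O}_{S_w}$. So $S_w$ is split compatibly with all $f(D_J)$. Now $D_J$ is the Bott–Samelson variety of the subword $J$, so by the subword property every $S_v\subset S_w$ is some $f(D_J)$. $\square$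

**Corollary 1.** $X_I$ is reduced, for all $d,e,r,I$.

*Proof.* By (2), Lemma 4 and Proposition 1, $\rho^{-1}(X_I)$ is reduced. Since $\rho^{-1}(X_I)\to X_I$ is faithfully flat, $X_I$ is reduced. $\square$

**Remark (residue characteristic $0$).** If one also allows residue characteristic $0$, Corollary 1 still holds. The functor describing $X_I$ makes sense over $\mathbb Z$ (summands of $\bigoplus_mt^{\omega_i(m)}R[t]/t^e$ with the same conditions) and is represented by a projective $\mathbb Z$-scheme. The set of points of $\mathrm{Spec}\,\mathbb Z$ with geometrically reduced fiber is constructible (EGA IV$_3$, 9.7.7). By Corollary 1 it contains all closed points, hence also the generic point. Everything below is independent of $p$.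

## 8. Monomial chains and degenerations in two coordinates

We turn to density. Take $I$ full and write $X=X_{\rm full}$.

**Combinatorial description.** By Fact B every $\kappa$-point of $X$ lies in the $B$-orbit of a monomial chain $L_i=\bigoplus_mt^{x_i(m)}\kappa[[t]]e_m$, and as $X$ is $B$-stable, this chain is in $X$. Put $v_i=x_i-\omega_i$, which is $d$-periodic in $i$. Since $t$ is nilpotent on $L_i/t^e\Lambda_i^\sharp$, the condition on $\chi$ in (1) holds automatically over $\kappa$. So the chain lies in $X$ if and only if
$$0\le v_i(m)\le e,\qquad\sum_mv_i(m)=de-r\qquad\text{for all }i,m. \tag{3}$$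
Since $L_i/L_{i-1}$ has rank one, $x_i-x_{i-1}=-\epsilon_{\sigma(i)}$ for some $\sigma(i)$. Each coordinate drops by exactly one in a period, so $\sigma$ is a permutation of $\{1,\dots,d\}=\mathbb Z/d$, and
$$v_i-v_{i-1}=\epsilon_i-\epsilon_{\sigma(i)}. \tag{4}$$
For $a\ne b$ in $\mathbb Z/d$ let $[a,b)=\{a,a+1,\dots,b-1\}$ (cyclic). Put $m^*=\sigma^{-1}(m)$. If $\sigma(m)=m$, then $v_\cdot(m)$ is constant. If $\sigma(m)\ne m$, then by (4) the function $v_\cdot(m)$ goes up by one at $i\equiv m$ and down by one at $i\equiv m^*$, so
$$v_\cdot(m)=c_m+1_{[m,m^*)},\qquad0\le c_m\le e-1. \tag{5}$$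
If $\sigma=\mathrm{id}$, we call the chain a *translation chain*; then $v_i=c\in[0,e]^d$ is independent of $i$ (here and below $[0,e]$ is a set of integers).

**Example.** For $d=e=r=2$, (3) asks for $\sum_mv_i(m)=2$. The translation chains are $c=(2,0),(1,1),(0,2)$. For $\sigma=(1\,2)$ we have $v(1)=c_1+1_{\{1\}}$, $v(2)=c_2+1_{\{2\}}$ with $c_1+c_2=1$, so there are two more chains. The origin of the chart $xy=\pi$ in Section 3 ($e=1$, $d=2$, $r=1$) has $v_0=(0,1)$, $v_1=(1,0)$, so $\sigma=(1\,2)$ and $c_1=c_2=0$ there.

**Lemma 5 (degeneration).** Let $x,x'$ be monomial chains, $m\ne n$, $k\in\mathbb Z$, with $x'_i(m)=x_i(n)+k$, $x'_i(n)=x_i(m)-k$ for all $i$ and all other coordinates equal. Put $\Delta_i=x_i(m)-x_i(n)$ and $\Delta_i^0=\omega_i(m)-\omega_i(n)$. If either $\Delta_i\le k$ and $\Delta_i^0\le k$ for all $i$, or $\Delta_i\ge k$ and $\Delta_i^0\ge k$ for all $i$, then the chain $L$ of $x$ lies in the closure of the $B$-orbit of the chain $L'$ of $x'$.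

*Proof.* The second case follows from the first by exchanging $m\leftrightarrow n$ and $k\leftrightarrow-k$, which changes the signs of $\Delta_i,\Delta_i^0$. In the first case let $u_a:e_n\mapsto e_n+at^ke_m$ and $g_b:e_m\mapsto e_m+bt^{-k}e_n$, other basis vectors fixed. Since $\omega_i(n)+k\ge\omega_i(m)$ for all $i$, $u_a$ stabilizes all $\Lambda_i^\sharp$, i.e. $u_a\in B$. For $b=a^{-1}\ne0$ we claim $g_bL_i=u_aL'_i$. In the plane of $e_m,e_n$, the lattice $u_aL'_i$ is spanned by
$$f=t^{x_i(n)+k}e_m,\qquad h=t^{x_i(m)-k}e_n+at^{x_i(m)}e_m .$$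
It contains $bh=g_b(t^{x_i(m)}e_m)$. Since $\Delta_i\le k$, it also contains $t^{x_i(n)+k-x_i(m)}h-af=t^{x_i(n)}e_n=g_b(t^{x_i(n)}e_n)$. So $g_bL_i\subset u_aL'_i$. Both have determinant valuation $x_i(m)+x_i(n)$ in the plane, hence they are equal. Thus $b\mapsto g_bL$ is a morphism $\mathbb A^1\to\mathrm{Fl}$ with value in $BL'$ for $b\ne0$ and value $L$ at $b=0$. $\square$

In the chart $xy=\pi$, take $m=1$, $n=2$, $k=0$ at the origin: $g_b$ maps $e_1$ to $e_1+be_2$, so $g_bL$ corresponds to ${\cal F}_0=\langle e_1+be_2\rangle$, ${\cal F}_1=\langle e_2\rangle$. This is the line $y=0$ announced in Section 4.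

**Proposition 2.** Let $x$ be a monomial chain in $X$ with $\sigma\ne\mathrm{id}$. There is a monomial chain $x'$ in $X$, whose permutation has strictly more fixed points, such that $L$ lies in the closure of $BL'$. Consequently every $B$-stable closed subset of $X(\kappa)$ containing all translation chains of $X$ is all of $X(\kappa)$.

*Proof.* **Step 1: choice of the two coordinates.** We choose them so that a transposition creates a new fixed point. Choose $m$ with $\sigma(m)\ne m$ and put $n=m^*=\sigma^{-1}(m)$. Then $\sigma(n)=m\ne n$, and $n^*=\sigma^{-1}(n)\ne n$.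

**Step 2: formulas.** We compute everything in terms of one free integer $h$. The function $\Delta_i^0=\omega_i(m)-\omega_i(n)$ changes by $-1$ at $i\equiv m$ and by $+1$ at $i\equiv n$, and takes values in $\{-1,0,1\}$. So $\Delta^0=\delta-1_{[m,n)}$ with $\delta\in\{0,1\}$. By (5), $v(m)=c_m+1_{[m,n)}$ and $v(n)=c_n+1_{[n,n^*)}$, hence
$$\Delta=v(m)-v(n)+\Delta^0=c_m-c_n+\delta-1_{[n,n^*)}.$$
For $k=\delta+h$ define $x'$ as in Lemma 5. It is a chain (obtained from $L$ by exchanging two basis vectors up to powers of $t$), with permutation $\sigma'=(m\,n)\sigma$, and $\sigma'(n)=n$. A fixed point of $\sigma$ is different from $m$ and $n$, hence remains fixed. So $\sigma'$ has more fixed points. For $v'=x'-\omega$ we get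
$$v'(m)=v(n)-\Delta^0+k=c_n+h+1_{[m,n)}+1_{[n,n^*)},\qquad v'(n)=v(m)+\Delta^0-k=c_m-h, \tag{6}$$
and $v'(m)+v'(n)=v(m)+v(n)$, so $\sum_lv'_i(l)=\sum_lv_i(l)$. It remains to choose $h$ such that $v'$ takes values in $[0,e]$ and Lemma 5 applies.

**Step 3, Case A: $[m,n)\cap[n,n^*)=\emptyset$.** Then $1_{[m,n)}+1_{[n,n^*)}$ takes values in $\{0,1\}$. Take $h=\max(0,c_m-c_n)$. If $c_m\ge c_n$, (6) gives $v'(m)\in\{c_m,c_m+1\}$ and $v'(n)=c_n$. If $c_m<c_n$, it gives $v'(m)\in\{c_n,c_n+1\}$ and $v'(n)=c_m$. Since $0\le c_m,c_n\le e-1$, (3) holds for $v'$. Moreover $\Delta\le c_m-c_n+\delta\le k$ and $\Delta^0\le\delta\le k$. So the first case of Lemma 5 applies.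

**Step 3, Case B: $[m,n)\cap[n,n^*)\ne\emptyset$.** Going cyclically from $n$, the interval $[n,n^*)$ must reach $m$, so $n^*\in[m,n)$, $n^*\ne m$, and
$$1_{[m,n)}+1_{[n,n^*)}=1+1_{[m,n^*)}.$$
Take $h=\min(0,c_m-c_n)-1$. If $c_m\le c_n$, (6) gives $v'(m)\in\{c_m,c_m+1\}$ and $v'(n)=c_n+1$. If $c_m>c_n$, it gives $v'(m)\in\{c_n,c_n+1\}$ and $v'(n)=c_m+1$. Since $c_m,c_n\le e-1$, (3) holds for $v'$. Moreover $\Delta\ge c_m-c_n+\delta-1\ge k$ and $\Delta^0\ge\delta-1\ge k$. So the second case of Lemma 5 applies.

**Step 4: the consequence.** Let $C\subset X(\kappa)$ be closed, $B$-stable, containing all translation chains of $X$. By descending induction on the number of fixed points of $\sigma$, all monomial chains in $X$ lie in $C$: if $L'\in C$, then $BL'\subset C$ and its closure is in $C$. Since $X(\kappa)=B\cdot\{\text{monomial chains in }X\}$, we get $C=X(\kappa)$. $\square$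

Both cases occur. In the example $d=e=r=2$ with $\sigma=(1\,2)$ and $(c_1,c_2)=(0,1)$, take $m=1$, $n=2$, $n^*=1$: Case A with $\delta=0$, $h=0$, and (6) gives the translation chain $c=(2,0)$. For Case B take $d=3$, $e=1$, $r=1$, $c=0$ and $\sigma^{-1}:1\mapsto3\mapsto2\mapsto1$. With $m=1$, $n=3$, $n^*=2$ the intervals $[1,3)=\{1,2\}$ and $[3,2)=\{3,1\}$ meet in $1$. The choices $m=2$ and $m=3$ give $\{2,3\},\{1,2\}$ and $\{3,1\},\{2,3\}$, which also meet. So Case B cannot be avoided by choosing $m$ well. For $m=1$ we have $h=-1$ and $v'(1)=1_{\{1\}}$, $v'(3)=1$, $v'(2)=v(2)=1_{\{2,3\}}$, which satisfies (3).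

**Lemma 6.** $X(\kappa)\to X_I(\kappa)$ is surjective for every $I$.

*Proof.* The map $\mathrm{Fl}(\kappa)\to\mathrm{Fl}_I(\kappa)$ is surjective and $B$-equivariant, so by Fact B every $B$-orbit in $\mathrm{Fl}_I(\kappa)$ contains a monomial chain. Hence it suffices to lift a monomial chain $(x_i)_{i\in I+d\mathbb Z}$ in $X_I$, with $v_i=x_i-\omega_i\in[0,e]^d$. For consecutive $i'<i$ in $I+d\mathbb Z$ we have $x_{i'}-x_i=1_H$ with $|H|=i-i'$, as $L_{i'}\subset L_i\subset t^{-1}L_{i'}$, and $\omega_{i'}-\omega_i=1_J$, where $J$ is the set of residues mod $d$ of $i'+1,\dots,i$. Choose a bijection $\sigma:J\to H$ that is the identity on $J\cap H$, and put $x_j=x_{j-1}-\epsilon_{\sigma(j)}$ for $i'<j\le i$; do this periodically. At $j=i$ this returns the given $x_i$. By (4), between $i'$ and $i$ the function $v_\cdot(m)$ is constant for $m\in J\cap H$ and for $m\notin J\cup H$, and it is monotone from $v_{i'}(m)$ to $v_i(m)$ for the other $m$ (one step up if $m\in J\setminus H$, one step down if $m\in H\setminus J$). The sum $\sum_mv_j(m)$ is constant. So (3) holds for all $j$.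 $\square$

## 9. Lifts of translation chains, the Iwahori action, and the proof of Theorem 1

Assume that the $r_\varphi$ differ by at most one. Write $r=qe+s$, $0\le s<e$. Then exactly $s$ of the $r_\varphi$ equal $q+1$ and the others equal $q$. Only Lemma 7 uses this hypothesis.

**Lemma 7.** All translation chains of $X$ lie in $M^{\rm can}_{\rm full}(\kappa)$.

*Proof.* **Step 1: distributing the embeddings.** We spread the embeddings over the $d$ coordinates. Let $c\in[0,e]^d$ define a translation chain in $X$, and put $a_m=e-c_m\in[0,e]$, so $\sum_ma_m=r$ by (3). Number $\Phi=\{\varphi_1,\dots,\varphi_e\}$ with the $\varphi$ having $r_\varphi=q+1$ first. Let $S_1\subset\Phi$ be the first $a_1$ elements, $S_2$ the next $a_2$ elements in cyclic order, and so on. Since $a_m\le e$, $|S_m|=a_m$. Since the total length is $qe+s$, the first $s$ embeddings are used $q+1$ times and the others $q$ times, i.e. each $\varphi$ lies in exactly $r_\varphi$ of the $S_m$.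

**Step 2: the lift.** In ${\cal O}_F\otimes_{{\cal O}_{F_0}}{\cal O}_K={\cal O}_K[X]/Q$ let $J_m$ be the ideal generated by $\prod_{\varphi\notin S_m}(X-\varphi(\pi))$. The quotient is ${\cal O}_K[X]/\prod_{\varphi\notin S_m}(X-\varphi(\pi))$, which is free, so $J_m$ is an ${\cal O}_K$-direct summand. It has rank $a_m$, is isomorphic to ${\cal O}_K[X]/\prod_{\varphi\in S_m}(X-\varphi(\pi))$, and its reduction is $(t^{e-a_m})=(t^{c_m})$. Put
$${\cal F}_i=\bigoplus_mJ_m\cdot\pi^{\omega_i(m)}e_m\subset\Lambda_i\otimes_{{\cal O}_{F_0}}{\cal O}_K .$$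
This is compatible with the transition maps, since the $J_m$ are ideals, and with periodicity, and
$$\chi(\pi\mid{\cal F}_i)=\prod_m\prod_{\varphi\in S_m}(T-\varphi(\pi))=P(T).$$
By Lemma 1 this is an ${\cal O}_K$-point of $M^{\rm naive}_{\rm full}$. As ${\cal O}_K$ is flat over ${\cal O}_E$, it factors through $M^{\rm can}_{\rm full}$ (the remark after Definition 2). Embed the residue field of $K$ into $\kappa$ over $k$; the reduction is the given translation chain. $\square$

For unbalanced ranks Step 1 fails. For $(2,0)$, $d=e=2$ and $c=(2,0)$ we need $a=(0,2)$, so $|S_2|=2$ and both embeddings would be used once, instead of $\varphi_1$ twice.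

**Lemma 8.** $M^{\rm can}_{\rm full}(\kappa)\subset X(\kappa)$ is $B$-stable. (This holds for arbitrary $r_\varphi$.)

*Proof.* The group $B$ lives only over $\kappa$, so we need a flat family over ${\cal O}_{F_0}$ that acts on $M^{\rm naive}_{\rm full}$ and reduces to the action of $B$.

**Step 1: matrices.** For an ${\cal O}_{F_0}$-algebra $R$ write ${\cal O}_R={\cal O}_F\otimes_{{\cal O}_{F_0}}R$. Let $\gamma=(\gamma_{ml})\in{\cal O}_R^{d\times d}$ and $i\in\mathbb Z$. Let $g_{ml}=\gamma_{ml}$ for $m\le l$ and $g_{ml}=\pi\gamma_{ml}$ for $m>l$. Let $\eta=\omega_i(l)-\omega_i(m)\in\{-1,0,1\}$, which is $d$-periodic in $i$, and define the matrix $M_i(\gamma)$ by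
$$M_i(\gamma)_{ml}=\pi^\eta g_{ml}\ \text{ if }\eta\ge0,\qquad M_i(\gamma)_{ml}=\gamma_{ml}\ \text{ if }\eta=-1 .$$
For $0\le i<d$ the case $\eta=-1$ occurs only for $l\le i<m$; then $m>l$, and $\gamma_{ml}$ plays the role of $\pi^{-1}g_{ml}$. Let ${\cal G}(R)=\{\gamma:\det M_0(\gamma)\in{\cal O}_R^\times\}$. Writing the $\gamma_{ml}$ in an ${\cal O}_{F_0}$-basis of ${\cal O}_F$, we see that ${\cal G}$ is a principal open subscheme of $\mathbb A^{ed^2}$ over ${\cal O}_{F_0}$ (invert the norm of the determinant), hence flat.

**Step 2: compatibility with the chain.** Let $g_i(\gamma)$ be the ${\cal O}_R$-linear endomorphism of $\Lambda_i\otimes R$ with matrix $M_i(\gamma)$ in the basis $\pi^{\omega_i(m)}e_m$. The transition map $\Lambda_i\to\Lambda_j$, $i<j$, has the matrix $T_{ij}=\mathrm{diag}(\pi^{\omega_i(m)-\omega_j(m)})$. We claim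
$$M_j(\gamma)T_{ij}=T_{ij}M_i(\gamma),\qquad\det M_i(\gamma)=\det M_0(\gamma). \tag{7}$$
These are polynomial identities in the coordinates of $\gamma$, so it suffices to check them for the universal $\gamma$ over the polynomial ring $R$ over ${\cal O}_{F_0}$ in these coordinates. There ${\cal O}_R$ is a polynomial ring over ${\cal O}_F$, hence a domain in which $\pi\ne0$. Over its fraction field $M_i=\Pi_i^{-1}(g_{ml})\Pi_i$ with $\Pi_i=\mathrm{diag}(\pi^{\omega_i(m)})$, and $T_{ij}=\Pi_j^{-1}\Pi_i$. Both sides of the first identity are $\Pi_j^{-1}(g_{ml})\Pi_i$, and the second is clear. The isomorphism $\pi:\Lambda_{i+d}\to\Lambda_i$ has the identity matrix, and $M_{i+d}=M_i$. So for $\gamma\in{\cal G}(R)$ the $g_i(\gamma)$ are ${\cal O}_R$-linear automorphisms compatible with transition maps and periodicity.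

**Step 3: action on the models.** Since the $g_i(\gamma)$ commute with ${\cal O}_F$, $({\cal F}_i)\mapsto(g_i(\gamma){\cal F}_i)$ preserves (a), (b), (c) and defines a morphism ${\cal G}\times_{{\cal O}_{F_0}}M^{\rm naive}_{\rm full}\to M^{\rm naive}_{\rm full}$ over ${\cal O}_E$. The scheme ${\cal G}\times_{{\cal O}_{F_0}}M^{\rm can}_{\rm full}$ is flat over $M^{\rm can}_{\rm full}$, hence over ${\cal O}_E$, and its generic fiber maps into the generic fiber of $M^{\rm can}_{\rm full}$. By the remark after Definition 2, ${\cal G}\times M^{\rm can}_{\rm full}$ maps into $M^{\rm can}_{\rm full}$. Hence $M^{\rm can}_{\rm full}(\kappa)$ is stable under all $\gamma\in{\cal G}(\kappa)$.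

**Step 4: comparison with $B$.** Let $g=(g_{ml})\in B$. Put $\gamma_{ml}=g_{ml}$ mod $t^e$ for $m\le l$ and $\gamma_{ml}=t^{-1}g_{ml}$ mod $t^e$ for $m>l$; the latter makes sense by the description of $B$. The matrix of $g$ on $\Lambda_i^\sharp$ in the basis $t^{\omega_i(m)}e_m$ has entries $t^{\omega_i(l)-\omega_i(m)}g_{ml}$, and its reduction mod $t^e$ is $M_i(\gamma)$: for $\eta\ge0$ the entry is $t^\eta g_{ml}$, and for $\eta=-1$ it is $t^{-1}g_{ml}$, which reduces to $\gamma_{ml}$. So $\gamma\in{\cal G}(\kappa)$, and $g$ acts on $\Lambda_i^\sharp/t^e\Lambda_i^\sharp$, hence on $X(\kappa)$, as $\gamma$ does. $\square$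

**Proof of Theorem 1.** **Step 1: full $I$.** By Lemmas 7 and 8, $M^{\rm can}_{\rm full}(\kappa)$ is a $B$-stable closed subset of $X(\kappa)$ containing all translation chains. By Proposition 2, $M^{\rm can}_{\rm full}(\kappa)=X(\kappa)$.

**Step 2: arbitrary $I$.** We transport this along the projection $M_{\rm full}^{\rm naive}\to M_I^{\rm naive}$. It maps generic fiber to generic fiber, so by flatness of $M_{\rm full}^{\rm can}$ it maps $M_{\rm full}^{\rm can}$ into $M_I^{\rm can}$. By Step 1, $M_I^{\rm can}(\kappa)$ contains the image of $X(\kappa)$, which is $X_I(\kappa)$ by Lemma 6.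

**Step 3: conclusion.** $X_I$ is reduced by Corollary 1, and $M_I^{\rm can}(\kappa)=X_I(\kappa)$ by Step 2. By Lemma 2, $M_I^{\rm naive}=M_I^{\rm can}$. $\blacksquare$

## 10. Dimensions, the converse, normality and components

**Proof of Theorem 2(i).** This is Corollary 1 (with the remark following it) together with the description (1) of $X_I$. $\blacksquare$

**The generic fiber.** Let $R$ be an $E$-algebra. All maps $\Lambda_i\otimes R\to\Lambda_j\otimes R$ are isomorphisms, so all ${\cal F}_i$ are identified with one ${\cal F}\subset V\otimes_{F_0}R$: the inclusions between them are inclusions of direct summands of the same rank. Over $K$ we have $F\otimes_{F_0}K=\prod_\varphi K$ and ${\cal F}=\bigoplus_\varphi{\cal F}_\varphi$, with $\pi$ acting on ${\cal F}_\varphi$ as $\varphi(\pi)$. As the $\varphi(\pi)$ are distinct, (c) says $\mathrm{rk}\,{\cal F}_\varphi=r_\varphi$. So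
$$M_I^{\rm naive}\otimes K\cong\prod_\varphi\mathrm{Gr}(r_\varphi,d),$$
which is nonempty, smooth, geometrically irreducible, of dimension
$$\sum_\varphi r_\varphi(d-r_\varphi)=dr-\sum_\varphi r_\varphi^2.$$
Hence $M_I^{\rm can}$ is integral, flat and proper over ${\cal O}_E$. Its special fiber is nonempty, because the image of $M_I^{\rm can}$ in $\mathrm{Spec}\,{\cal O}_E$ is closed and contains the generic point. It is equidimensional of the same dimension: at the generic point $\xi$ of a component $C$ the local ring of $M_I^{\rm can}$ has dimension $1$ by Krull's theorem, since $\varpi$ is a non-zero-divisor; and the dimension formula over the discrete valuation ring ${\cal O}_E$, which is universally catenary, says that $\dim{\cal O}_{M^{\rm can},\xi}+\dim C=1+\dim(M_I^{\rm can}\otimes E)$.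

**Proof of Theorem 2(ii).** The "if" part is Theorem 1. Suppose the $r_\varphi$ do not differ by at most one. Since $0\le r\le de$, there is a tuple $(r'_\varphi)$ with values in $\{\lfloor r/e\rfloor,\lceil r/e\rceil\}\subset[0,d]$ and sum $r$. Its reflex field may differ from $E$, but $\kappa$ is also an algebraic closure of the residue field of that field, as both residue fields are finite over that of $F_0$. By (1) the naive local models of $(r_\varphi)$ and $(r'_\varphi)$ have the same geometric special fiber $X_I$. By Theorem 1 for $(r'_\varphi)$ and the preceding paragraph, $\dim X_I=dr-\sum_\varphi r_\varphi'^2$.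

Among integer tuples of given length and sum, $\sum r_\varphi^2$ is minimal exactly for those differing by at most one: if $r_\varphi\ge r_{\varphi'}+2$, moving one unit from $\varphi$ to $\varphi'$ changes the sum of squares by $2(r_{\varphi'}-r_\varphi)+2<0$, and tuples differing by at most one with the same sum agree up to order. So $\dim X_I>dr-\sum_\varphi r_\varphi^2$, which is the dimension of the special fiber of $M_I^{\rm can}$ for $(r_\varphi)$. So that special fiber is a proper closed subset of the special fiber of $M_I^{\rm naive}$: the generic fiber is not dense, $M_I^{\rm naive}$ is not topologically flat, and in particular it is not flat. $\blacksquare$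

**Proof of Theorem 2(iii).** By Theorem 1, $M=M_I^{\rm naive}=M_I^{\rm can}$ is flat. Its special fiber is reduced by (i), and equidimensional of dimension $\sum_\varphi r_\varphi(d-r_\varphi)$ by the above.

**Step 1: normality.** We verify Serre's conditions $R_1$ and $S_2$. The generic fiber is smooth over $E$, hence regular. A point of codimension one in $M$ that lies in the special fiber is a generic point of the special fiber, because $\varpi$ is a non-zero-divisor. Its local ring is one-dimensional, and as the special fiber is reduced, its maximal ideal is generated by $\varpi$; hence it is a discrete valuation ring. This gives $R_1$. At a point of the special fiber, ${\cal O}_M/\varpi$ is reduced, hence $S_1$, so ${\cal O}_M$ has depth $\ge\min(2,\dim)$ there. This gives $S_2$. So $M$ is normal.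

**Step 2: components as orbit closures.** Let $I$ be full. We identify the candidates for components and compute their dimensions. By Proposition 2, $X$ is the union of the closures of the orbits $BL_c$, with $c\in[0,e]^d$, $\sum_m(e-c_m)=r$, $L_{c,i}=t^c\Lambda_i^\sharp$, where $t^c=\mathrm{diag}(t^{c_m})$: this union is closed, $B$-stable and contains all translation chains. The stabilizer of $L_c$ in $B$ is $B\cap t^cBt^{-c}$. For each pair $m\ne l$ this raises the lower bound on the valuation of $g_{ml}$ by $\max(0,c_m-c_l)$. Hence, with $a=e-c$,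
$$\dim BL_c=\sum_{m\ne l}\max(0,c_m-c_l)=\sum_{m<l}|a_m-a_l| .$$
Distinct $c$ give distinct orbits by Fact B, hence distinct closures. Since $X$ is equidimensional, its components are exactly the closures of those $BL_c$ of maximal dimension.

**Step 3: maximizing.** If $a$ is sorted decreasingly, $\sum_{m<l}|a_m-a_l|=\sum_m(d+1-2m)a_m$. If there are $m<m'$ with $a_m<e$ and $a_{m'}>0$, moving one unit from $m'$ to $m$ raises this weighted sum by $2(m'-m)>0$, and re-sorting does not lower it. So the maximum is attained exactly when no such pair exists, i.e. at the permutations of $(e^q,s,0,\dots,0)$, read as $(e^q,0,\dots,0)$ if $s=0$. There are $\binom dq$ of them if $s=0$, and $\binom dq(d-q)=d\binom{d-1}q$ if $s>0$. $\blacksquare$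

As a check, for $s>0$ the maximal orbit dimension is $q(e-s)+qe(d-q-1)+s(d-q-1)$, and $\sum_\varphi r_\varphi(d-r_\varphi)=s(q+1)(d-q-1)+(e-s)q(d-q)$; expanding $d-q=(d-q-1)+1$ in the last term shows that the two agree. For $d=e=r=2$ the orbits of $c=(2,0),(1,1),(0,2)$ have dimensions $2,0,2$, so the full special fiber has the $\binom21=2$ components predicted, of dimension $1\cdot1+1\cdot1=2$. For $e=1$, $d=2$, $r=1$ the count is again $\binom21=2$, the two lines of $xy=0$.
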